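# Sums along an indiscernible sequence: distality against strong dependence for $(\mathbb{R};+,<,H)$

## 1. A box of sums

Let $(G;+)$ be a commutative semigroup and $H\subseteq G$ an infinite subset. For $N\ge 1$ consider the condition

> $(U_N)$ if $h_1+\dots+h_N=h'_1+\dots+h'_N$ with all $h_i,h'_i\in H$, then $(h'_1,\dots,h'_N)$ is a permutation of $(h_1,\dots,h_N)$.

In words: from a sum of $N$ elements of $H$ one can recover the multiset of summands. If $G=\mathbb{R}$ and $H$ is linearly independent over $\mathbb{Q}$, then $(U_N)$ holds for all $N$. It also holds for all $N$ when $G$ is the set of positive integers under multiplication and $H$ is the set of primes. For $G=(\mathbb{N};+)$ and $H=\{1,2,4,8,\dots\}$, binary expansions show $(U_2)$: the sum $2^a+2^b$ has two binary digits $1$ if $a\neq b$, and is $2^{a+1}$ if $a=b$. But $(U_3)$ fails, since $4+1+1=2+2+2$.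

**Setting.** Let $\mathcal{M}$ be a structure, $T=\mathrm{Th}(\mathcal{M})$, $(G;+)$ a $\emptyset$-definable commutative semigroup, and $H\subseteq G$ an infinite $\emptyset$-definable set such that $(U_N)$ holds for every $N\ge1$.

Pass to a sufficiently saturated $\mathbb{U}\models T$, and let $G,H$ now denote the interpretations in $\mathbb{U}$. Each $(U_N)$ is a first-order sentence, so it still holds. Since $H$ is infinite, Ramsey's theorem and compactness give an indiscernible sequence $(g_q)_{q\in\mathbb{Q}}$ of pairwise distinct elements of $H$. Fix $N\ge 1$, write $[N]=\{1,\dots,N\}$, and cut out of the index set the $N$ blocks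
$$I_j:=(j,j+1)\cap\mathbb{Q}\qquad(j\in[N]),\qquad I_1<I_2<\dots<I_N .$$
For nonempty $S\subseteq[N]$ and $p=(p_j)_{j\in S}\in\prod_{j\in S}I_j$ put
$$\sigma(p):=\sum_{j\in S}g_{p_j}\in G .$$

So a point $p$ of the $N$-dimensional box $\prod_{j\in[N]}I_j$ is coded by one element $\sigma(p)$ of $G$. Two lemmas say how good the code is.

**Lemma 1.** Let $S,S'\subseteq[N]$ be nonempty with $|S|=|S'|$, and let $b\in\prod_{j\in S}I_j$, $b'\in\prod_{j\in S'}I_j$. If $\sigma(b)=\sigma(b')$, then $S=S'$ and $b=b'$.

*Proof.* By $(U_{|S|})$ the families $(g_{b_j})_{j\in S}$ and $(g_{b'_j})_{j\in S'}$ agree up to a permutation. The $g_q$ are distinct, so $\{b_j:j\in S\}=\{b'_j:j\in S'\}$. The blocks are disjoint, so the element of this set in $I_j$, if there is one, is $b_j$ and also $b'_j$. $\square$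

Two finite tuples of rationals of the same length have the same order type if their entries in any two given positions compare in the same way ($<$, $=$ or $>$) in both tuples.

**Lemma 2.** Let $\theta(x;y_1,\dots,y_k)$ be a formula without parameters, let $S_1,\dots,S_k\subseteq[N]$ be nonempty, let $p,p'\in\prod_{j\in[N]}I_j$ and $c_l,c'_l\in\prod_{j\in S_l}I_j$ for $l\le k$. Suppose that for each $j\in[N]$ the tuples
$$\big(p_j,(c_{l,j})_{l:\,j\in S_l}\big)\quad\text{and}\quad\big(p'_j,(c'_{l,j})_{l:\,j\in S_l}\big)$$
have the same order type. Then
$$\theta(\sigma(p);\sigma(c_1),\dots,\sigma(c_k))\leftrightarrow\theta(\sigma(p');\sigma(c'_1),\dots,\sigma(c'_k)).$$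

*Proof.* Let $X$ be the finite set of all entries of $p,c_1,\dots,c_k$, and $X'$ that of $p',c'_1,\dots,c'_k$. Sending each entry to the corresponding primed entry is, within each block, a well-defined order isomorphism, by hypothesis. Since $I_1<\dots<I_N$, these unite to an order isomorphism $X\to X'$. List $X$ as $q_1<\dots<q_s$ and $X'$ as $q'_1<\dots<q'_s$. The left side is $\chi(g_{q_1},\dots,g_{q_s})$ for a parameter-free formula $\chi$ that records which variables are added up in which argument of $\theta$. The right side is $\chi(g_{q'_1},\dots,g_{q'_s})$ with the same $\chi$. Indiscernibility gives the equivalence. $\square$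

Here is what the box is for. Suppose that for $N$ different coordinates $j$ we had formulas deciding whether $p_j$ lies above or below a prescribed $v\in I_j$, regardless of the other coordinates, and reading only the single element $\sigma(p)$. Then one element would carry $N$ independent orders. If $N$ can be arbitrarily large while the formulas stay fixed, this is exactly what strong dependence forbids. We shall see that distality supplies such formulas.

## 2. Distal expansions of $(\mathbb{R};+,<,H)$

Let $H\subseteq\mathbb{R}$ be a Hamel basis, that is, a basis of $\mathbb{R}$ as a $\mathbb{Q}$-vector space, and assume $H$ is dense in $\mathbb{R}$. Consider $(\mathbb{R};+,<,H)$, the ordered additive group with a unary predicate for $H$. A structure is called distal (in the sense of Simon) or strongly dependent (in the sense of Shelah) if its complete theory is; definitions follow in Sections 3 and 4.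

**Definition.** An expansion of $(\mathbb{R};+,<,H)$ is a structure $\mathcal{M}$, possibly with additional elements or sorts, in which the set $\mathbb{R}$ is $\emptyset$-definable (or is a sort) and $+$, $<$, $H$ on $\mathbb{R}$ are $\emptyset$-definable. In particular, one may keep the universe $\mathbb{R}$ and add relations and functions.

Two facts frame the question, which is taken from Allen Gehret and Travis Nell, "Hamel Spaces and Distal Expansions", arXiv:1811.12603 (2018).

1. $(\mathbb{R};+,<,H)$ is strongly dependent (Dolich–Miller–Steinhorn) but not distal (Hieronymi–Nell).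
2. It has a distal expansion $(\mathbb{R}\cup\{\infty\};+,<,H,v,<_1,\infty)$ that is not strongly dependent. Write a nonzero $\alpha$ uniquely as $q_1h_1+\dots+q_nh_n$ with $n\ge1$, $q_i\in\mathbb{Q}^\times$, $h_i\in H$, $h_1<\dots<h_n$. Then $v(\alpha):=h_1$, and $<_1$ is the unique ordering making $(\mathbb{R};+)$ an ordered group with $0<_1\alpha$ iff $q_1>0$. The new element satisfies $v(0)=v(\infty)=\alpha+\infty=\infty+\alpha=\infty+\infty=\infty$, together with $\alpha<\infty$ and $\alpha<_1\infty$, for all $\alpha\in\mathbb{R}$.

So the structure itself has one of the two properties, and a known expansion has the other. Does some expansion have both? The answer is no. For $m\ge1$ let $E_m(x;y)$ be the formula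
$$x,y\in G\ \text{ and }\ \exists z_1,\dots,z_m\in H:\ x=y+z_1+\dots+z_m .$$

**Theorem A.** In the Setting of Section 1, if $E_m$ has a strong honest definition in $T$ for every $m\ge1$ (in particular, if $T$ is distal), then $T$ is not strongly dependent.

**Corollary.** $(\mathbb{R};+,<,H)$ has no strongly dependent distal expansion.

*Proof of the Corollary from Theorem A.* Let $\mathcal{M}$ be a distal expansion. Then $G=\mathbb{R}$, $+$ and $H$ are $\emptyset$-definable in $\mathcal{M}$. The set $H$ is infinite, and it satisfies every $(U_N)$ because it is $\mathbb{Q}$-linearly independent. By the Fact in Section 4, every $E_m$ has a strong honest definition. So $\mathcal{M}$ is not strongly dependent. $\square$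

Neither $<$, nor density of $H$, nor the fact that $H$ spans $\mathbb{R}$ is used.

## 3. ict-patterns, and the pattern produced by $v$

**Definition.** An ict-pattern of depth $\kappa$ for $T$ consists of formulas $\psi_i(x;y_i)$ ($i<\kappa$, with $x$ a fixed finite tuple of variables) and parameters $e_{i,t}$ ($i<\kappa$, $t<\omega$) in a model of $T$ such that for every $\eta:\kappa\to\omega$ the set
$$\{\psi_i(x;e_{i,\eta(i)}):i<\kappa\}\cup\{\neg\psi_i(x;e_{i,t}):i<\kappa,\ t\neq\eta(i)\}$$
is consistent. $T$ is strongly dependent iff it has no ict-pattern of depth $\aleph_0$.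

Think of a table with rows $i$: a suitable $x$ picks exactly one entry in each row, and the choices in different rows are independent. In $(\mathbb{Q};<)$ the formula $y<x<y'$ with $e_t=(t,t+1)$ is a pattern of depth $1$. With $x=(x_1,\dots,x_n)$, the formulas $y<x_i<y'$ ($i\le n$) give depth $n$. This does not extend to infinite depth, since $x$ must be one fixed finite tuple.

**Lemma 3.** Let $\psi_1,\psi_2,\dots$ be formulas in the same tuple $x$. If for each $n$ the formulas $\psi_1,\dots,\psi_n$, with suitable parameters depending on $n$, form an ict-pattern of depth $n$, then $T$ has an ict-pattern of depth $\aleph_0$ with formulas $\psi_1,\psi_2,\dots$.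

*Proof.* Take new constants $e_{m,t}$ for $m\ge1$, $t<\omega$, and $x_\eta$ for each function $\eta$ from $\{1,2,\dots\}$ to $\omega$. Require $\psi_m(x_\eta;e_{m,t})$ if $t=\eta(m)$ and $\neg\psi_m(x_\eta;e_{m,t})$ otherwise. A finite part of these conditions mentions only finitely many $\psi_m$, say with $m\le n$, and the pattern of depth $n$ satisfies it. Apply compactness. $\square$

Note that the formula in row $m$ must be the same for all $n$; this will matter in Section 6.

Let us see a pattern in the expansion from fact 2, by hand. Subtraction on $\mathbb{R}$ is definable, so put $f_1(x):=v(x)$ and $f_{m+1}(x):=v(x-f_1(x)-\dots-f_m(x))$ as long as this makes sense. If $x=h_1+\dots+h_n$ with $h_1<\dots<h_n$ in $H$, then $f_m(x)=h_m$ for $m\le n$: the least basis element is read off, subtracted, and so on. Using density, choose $w_{m,0}<w_{m,1}<\cdots$ in $H\cap(m,m+1)$. Let row $m$ be the formula $y<f_m(x)<y'$ with parameters $(w_{m,t},w_{m,t+1})$. Given $\eta$ on $\{1,\dots,n\}$, pick $h_m\in H$ with $w_{m,\eta(m)}<h_m<w_{m,\eta(m)+1}$. The element $h_1+\dots+h_n$ then picks exactly the entry $\eta(m)$ in row $m$ for each $m\le n$. The row formulas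 do not depend on $n$, so Lemma 3 gives depth $\aleph_0$.

In that expansion the coordinates of a sum are given by definable functions. An arbitrary distal expansion hands us no such functions, so something must replace the condition "$f_m(x)>v$". This is the job of strong honest definitions.

## 4. Strong honest definitions

A NIP theory is distal if the following holds: whenever $(a_i)_{i\in I}$ is an indiscernible sequence with $I=I_1+c+I_2$, where $I_1,I_2$ are infinite without endpoints, and $(a_i)_{i\in I_1+I_2}$ is indiscernible over a set $A$, then the whole sequence is indiscernible over $A$. The theory of an infinite set with no structure is not distal: take distinct elements $a_i$ and $A=\{a_c\}$. The sequence without $a_c$ is indiscernible over $A$, but the full sequence is not, since the formula $x=a_c$ singles out one term. We shall use distality only through the following notion.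

**Definition.** A formula $\theta(x;y_1,\dots,y_k)$ is a strong honest definition for $\varphi(x;y)$ in $T$ if for every $\mathcal{M}\models T$, every finite set $B$ of $y$-tuples of $\mathcal{M}$ with $|B|\ge2$, and every $x$-tuple $a$, there are $c_1,\dots,c_k\in B$ such that

- $\mathcal{M}\models\theta(a;c_1,\dots,c_k)$, and
- for all $x'$ with $\mathcal{M}\models\theta(x';c_1,\dots,c_k)$ and all $b\in B$: $\varphi(x';b)\leftrightarrow\varphi(a;b)$.

So a bounded number of elements of $B$ suffices to isolate the complete $\varphi$-type of $a$ over $B$, however large $B$ is.

**Fact** (Chernikov–Simon, "Externally definable sets and dependent pairs II", Trans. AMS 367 (2015), Thm 21; see also Chernikov–Galvin–Starchenko, "Cutting lemma and Zarankiewicz's problem in distal structures")**.** $T$ is distal iff every formula $\varphi(x;y)$ has a strong honest definition in $T$.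

For an example, let $\varphi(x;y)$ be $x<y$ in $(\mathbb{Q};<)$, and let $\theta(x;y_1,y_2)$ say: $y_1\le x<y_2$ if $y_1<y_2$; $x<y_1$ if $y_1=y_2$; and $x\ge y_1$ if $y_1>y_2$. Given $B$ and $a$, three cases can occur. If $a<\min B$, take $c_1=c_2=\min B$. If $a\ge\max B$, take $c_1=\max B$ and $c_2=\min B$, which are different since $|B|\ge2$. Otherwise let $c_1$ be the largest $b\in B$ with $b\le a$ and $c_2$ the next element of $B$. In each case $\theta(a;c_1,c_2)$ holds and forces $x'$ into the same cut of $B$ as $a$.

For a non-example, let $\varphi(x;y)$ be $x=y$ in an infinite set with no structure. Suppose $\theta(x;y_1,\dots,y_k)$ were a strong honest definition. Take $|B|\ge\max(k+1,2)$ and $a\notin B$. Get $c_1,\dots,c_k\in B$ and pick $b\in B\setminus\{c_1,\dots,c_k\}$. The transposition of $a$ and $b$ is an automorphism fixing all $c_l$, so $\theta(b;c_1,\dots,c_k)$ holds, although $b=b$ and $a\neq b$. This contradicts the second condition. The lesson is that $\theta$ sees only the few $c_l$, and must nonetheless exclude every other element of $B$. In a distal theory it can do so only by noticing something else. In our box the only other thing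 there is to notice is order, as the next section shows.

## 5. Two blocks and the formula $E_1$

Take $N=2$ and let $\theta(x;y_1,\dots,y_k)$, $k\ge1$, be a strong honest definition for $E_1$. Choose $D_j\subseteq I_j$ with $|D_j|=k+1$ and $\alpha_j\in I_j\setminus D_j$ for $j=1,2$. Put
$$a:=g_{\alpha_1}+g_{\alpha_2},\qquad B:=\{g_b:b\in D_1\cup D_2\}.$$
If $E_1(a;g_b)$ held, then $g_{\alpha_1}+g_{\alpha_2}=g_b+z$ with $z\in H$, so by $(U_2)$ we would have $b\in\{\alpha_1,\alpha_2\}$, which is false. So there are $c_1,\dots,c_k\in D_1\cup D_2$ such that $\theta(a;g_{c_1},\dots,g_{c_k})$ holds, and $\theta(x';g_{c_1},\dots,g_{c_k})$ implies $\neg E_1(x';g_b)$ for every $b\in D_1\cup D_2$.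

Now move the first coordinate only. Since $|D_1|=k+1$, there is $d\in D_1$ not among the $c_l$. The element $g_d+g_{\alpha_2}$ satisfies $E_1(\,\cdot\,;g_d)$, so $\theta$ fails there. But by Lemma 2, for $p\in I_1\setminus\{c_1,\dots,c_k\}$ the truth value of $\theta(g_p+g_{\alpha_2};g_{c_1},\dots,g_{c_k})$ depends only on how many elements of $\{c_1,\dots,c_k\}\cap I_1$ lie below $p$. It is true at $p=\alpha_1$ and false at $p=d$. Hence the value must change as $p$ crosses some element of $\{c_1,\dots,c_k\}\cap I_1$.

So $\theta$ sees on which side of a certain point the first summand of $x$ lies. By symmetry, it also sees this for the second summand. Both coordinates are sensitive.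

## 6. What a single $E_m$ gives, and why all $E_m$ are used together

With $N$ blocks one would test $E_m$ on $a=g_{\alpha_1}+\dots+g_{\alpha_N}$ against sums of $N-m$ elements with indices in the sets $D_j$. The argument of Section 5 then says: the coordinates that $\theta$ fails to notice cannot number $N-m$ or more, because moving $N-m$ of them into the $D_j$ would make $E_m$ true. So at least $m+1$ coordinates are sensitive. How should one choose $m$ and $N$?

The first thing to try is to keep $E_1$ and let $N$ grow. Then the count gives two sensitive coordinates and no more. If $N-2$ coordinates are moved into the $D_j$ and two stay at $\alpha_j\notin D_j$, the resulting $x$ is not of the form $b+z$ with $b$ a sum of $N-1$ of the $g_d$, $d\in\bigcup_jD_j$, and $z\in H$. Indeed, by $(U_N)$ only $N-2$ of the $N$ summands of $x$ have index in $\bigcup_jD_j$. So no contradiction arises.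

The next thing to try is $E_n$ with $N=n+1$. Then all $n+1$ coordinates are sensitive, for one formula $\theta_n$. This leads to patterns of depth $n$ in which every row uses a formula built from $\theta_n$, and it stops at the passage to depth $\aleph_0$. Lemma 3 needs the formula of row $m$ to be fixed while $n$ grows, and here all of them change with $n$. Nor can one hope to fix one formula for all rows, since in a NIP theory no formula can occupy infinitely many rows of an ict-pattern (the argument is in the proof of Proposition B below).

The way through is to give row $m$ the formula $E_m$ once and for all, and for each $n$ to run $E_1,\dots,E_n$ simultaneously in one box with $N=n+1$ blocks. For $m<n$ some coordinates may be insensitive, and we have no control over which. But row $m$ has at least $m+1$ sensitive coordinates, so distinct ones can be chosen greedily: two or more for row $1$, three or more for row $2$, and so on.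

## 7. Proof of Theorem A

For each $m\ge1$ fix a strong honest definition $\theta_m(x;y_1,\dots,y_{k_m})$ for $E_m$ with $k_m\ge1$, and put
$$\psi_m(x;\bar y,\bar y'):=\ \theta_m(x;\bar y)\ \text{ xor }\ \theta_m(x;\bar y').$$
We show that for every $n\ge1$ the formulas $\psi_1,\dots,\psi_n$ form an ict-pattern of depth $n$. Since $\psi_m$ does not depend on $n$, Lemma 3 then gives an ict-pattern of depth $\aleph_0$, so $T$ is not strongly dependent.

Fix $n$. Let $N:=n+1$, let $\mathbb{U}$, $(g_q)$, $I_j$ and $\sigma$ be as in Section 1, and put $K:=\max_{m\le n}k_m$. For each $j\in[N]$ fix $D_j\subseteq I_j$ with $|D_j|=K+1$ and $\alpha_j\in I_j\setminus D_j$. Put $\alpha=(\alpha_j)_{j\in[N]}$ and $a:=\sigma(\alpha)$. The sets $D_j$ and the point $\alpha$ are the same for all $m\le n$.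

**Step 1. Isolating a negative type.** The aim is to apply the strong honest definition of $E_m$ to $a$ over a finite set to which $a$ is unrelated. Fix $m\le n$, write $k=k_m$, and let
$$B_m:=\Big\{\sigma(b):\ b\in\prod_{j\in S}D_j,\ S\subseteq[N],\ |S|=N-m\Big\}.$$
This set is finite. Since $N-m\ge1$ and $|D_j|=K+1\ge2$, there are at least two different points $b$, and by Lemma 1 they have different sums. So $|B_m|\ge2$.

We check that $E_m(a;b)$ fails for all $b\in B_m$. Otherwise
$$\sum_{i\in[N]}g_{\alpha_i}=\sum_{j\in S}g_{b_j}+z_1+\dots+z_m$$
with $|S|=N-m$, $b_j\in D_j$, $z_i\in H$. Both sides are sums of $N$ elements of $H$. Take $j\in S$, which is possible as $S\neq\emptyset$. By $(U_N)$, $g_{b_j}=g_{\alpha_i}$ for some $i$, so $b_j=\alpha_i$. As the blocks are disjoint, $i=j$, and so $\alpha_j=b_j\in D_j$, a contradiction.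

By the choice of $\theta_m$ there are $\sigma(c_1),\dots,\sigma(c_k)\in B_m$, with $c_l\in\prod_{j\in S_l}D_j$ and $|S_l|=N-m$, such that, writing $\sigma(c)=(\sigma(c_1),\dots,\sigma(c_k))$,

(1) $\theta_m(a;\sigma(c))$ holds, and

(2) if $\theta_m(x;\sigma(c))$ holds, then $E_m(x;b)$ fails for all $b\in B_m$.

**Step 2. Reducing to positions in finite sets.** The aim is to see what $\theta_m(\sigma(p);\sigma(c))$ can depend on. Put
$$C_j:=\{c_{l,j}:\ l\le k,\ j\in S_l\}\subseteq D_j,\qquad\text{so } |C_j|\le k\le K .$$
Call $p\in\prod_{j\in[N]}I_j$ generic if $p_j\notin C_j$ for all $j$, and then put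
$$\kappa_j(p):=|\{w\in C_j:\ w<p_j\}|\in\{0,\dots,|C_j|\}.$$
If $p,p'$ are generic and $\kappa_j(p)=\kappa_j(p')$ for all $j$, then for each $j$ the tuples $(p_j,(c_{l,j})_l)$ and $(p'_j,(c_{l,j})_l)$ have the same order type. So Lemma 2, with $c'_l=c_l$, gives:

(3) for generic $p$, the truth value of $\theta_m(\sigma(p);\sigma(c))$ depends only on $(\kappa_1(p),\dots,\kappa_N(p))$.

Note that $\alpha$ is generic, because $\alpha_j\notin D_j\supseteq C_j$.

**Step 3. At least $m+1$ sensitive coordinates.** The aim is to find many coordinates $j$ for which a change of $\kappa_j$ alone changes the truth value in (3). Call $F\subseteq[N]$ free if $\theta_m(\sigma(p);\sigma(c))$ holds for every generic $p$ with $p_j=\alpha_j$ for all $j\notin F$. The only $p$ to be checked for $F=\emptyset$ is $\alpha$, so $\emptyset$ is free by (1). Let $F_m$ be a maximal free set and $J_m:=[N]\setminus F_m$.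

Claim: $|J_m|\ge m+1$. Suppose not; then $|F_m|\ge N-m$. For $j\in F_m$ choose $p_j\in D_j\setminus C_j$, which is possible since $|D_j|=K+1>|C_j|$; for $j\in J_m$ put $p_j=\alpha_j$. Then $p$ is generic, and $\theta_m(\sigma(p);\sigma(c))$ holds because $F_m$ is free. Pick $S\subseteq F_m$ with $|S|=N-m$ and let $b:=\sigma((p_j)_{j\in S})$. This is an element of $B_m$, as $p_j\in D_j$ for $j\in S$. Now
$$\sigma(p)=b+\sum_{j\in[N]\setminus S}g_{p_j},$$
and the last sum has $m$ summands, all from $H$. So $E_m(\sigma(p);b)$ holds, contradicting (2). This proves the claim.

**Step 4. A sign change in each sensitive coordinate.** The aim is to turn non-freeness into a single point of $C_j$ at which the truth value flips. Let $j\in J_m$. By maximality $F_m\cup\{j\}$ is not free. So there is a generic $p$ with $p_i=\alpha_i$ for all $i\notin F_m\cup\{j\}$ such that $\theta_m(\sigma(p);\sigma(c))$ is false. Replace $p_j$ by $\alpha_j$. The new point is generic and agrees with $\alpha$ off $F_m$, so $\theta_m$ is true there. Fix $\kappa_i:=\kappa_i(p)$ for $i\neq j$. By (3) the truth value is now a function of the value of $\kappa_j$ in $\{0,\dots,|C_j|\}$. It is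 defined for all these values, since $I_j$ is dense without endpoints and hence has points outside $C_j$ in every gap of $C_j$ and at both ends. We have just seen that this function is not constant, so it takes different values at two consecutive arguments. That is, there is $u\in\{1,\dots,|C_j|\}$ such that:

(4) for generic $p$ with $\kappa_i(p)=\kappa_i$ for all $i\neq j$, the truth value of $\theta_m(\sigma(p);\sigma(c))$ for $\kappa_j(p)=u-1$ differs from that for $\kappa_j(p)=u$.

**Step 5. One coordinate per row.** The aim is to assign to the rows $m=1,\dots,n$ different coordinates. Carry out Steps 1–4 for each $m\le n$. Since $|J_m|\ge m+1>m-1$, we can choose one after the other pairwise distinct $j_1,\dots,j_n$ with $j_m\in J_m$.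

**Step 6. Moving the parameters so that the threshold is free.** In (4) the flip happens at one particular point, for special values of the other coordinates. The aim is to move the parameters so that it happens at any prescribed $v$, whatever the other coordinates are within a smaller box. In each $I_i$ fix an interval $A_i=(r_i,s_i)\cap\mathbb{Q}$ with $r_i<s_i$ both in $I_i$, so that $I_i$ contains infinitely many points below $A_i$ and infinitely many above.

Fix $m\le n$, and take $c$, $C_i$, $j=j_m$, $\kappa_i$ ($i\neq j$) and $u$ as in (4) for this $m$. For $v\in A_j$ choose order-preserving injections $\rho^v_i:C_i\to I_i$ as follows.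

- For $i\neq j$: the first $\kappa_i$ elements of $C_i$ go below $A_i$, the remaining ones above $A_i$.
- For $i=j$: the first $u-1$ elements of $C_j$ go below $A_j$, the $u$-th element goes to $v$, the remaining ones go above $A_j$.

Put
$$c^{m,v}_l:=(\rho^v_i(c_{l,i}))_{i\in S_l},\qquad \sigma(c^{m,v}):=(\sigma(c^{m,v}_1),\dots,\sigma(c^{m,v}_{k_m})).$$

Let $p\in\prod_iA_i$ with $p_j\neq v$. For $i\neq j$, exactly $\kappa_i$ elements of $\rho^v_i(C_i)$ lie below $p_i$ and the others lie above it. Exactly $u$ elements of $\rho^v_j(C_j)$ lie below $p_j$ if $p_j>v$, and exactly $u-1$ if $p_j<v$; the others lie above it. Choose $p'\in\prod_iI_i$ generic with $\kappa_i(p')=\kappa_i$ for $i\neq j$, with $\kappa_j(p')=u$ if $p_j>v$ and $\kappa_j(p')=u-1$ if $p_j<v$. Since the $\rho^v_i$ preserve order, for each $i$ the tuples $(p_i,(c^{m,v}_{l,i})_l)$ and $(p'_i,(c_{l,i})_l)$ have the same order type. By Lemma 2,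
$$\theta_m(\sigma(p);\sigma(c^{m,v}))\leftrightarrow\theta_m(\sigma(p');\sigma(c)).$$
Let $\varepsilon_m\in\{0,1\}$ be the truth value in (4) for $\kappa_j(p)=u$; for $u-1$ it is $1-\varepsilon_m$. It depends neither on $p$ nor on $v$. We have shown:

(5) for all $v\in A_{j_m}$ and $p\in\prod_iA_i$ with $p_{j_m}\neq v$, the truth value of $\theta_m(\sigma(p);\sigma(c^{m,v}))$ is $\varepsilon_m$ if $p_{j_m}>v$ and $1-\varepsilon_m$ if $p_{j_m}<v$.

This is the replacement for the condition "$f_m(x)>v$" of Section 3.

**Step 7. The pattern.** The aim is to turn thresholds into an ict-pattern of depth $n$. For each $m\le n$ choose $v_{m,0}<v_{m,1}<v_{m,2}<\cdots$ in $A_{j_m}$, and put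
$$e_{m,t}:=\big(\sigma(c^{m,v_{m,t}}),\ \sigma(c^{m,v_{m,t+1}})\big)\qquad(t<\omega).$$
Given $\eta:\{1,\dots,n\}\to\omega$, choose $p\in\prod_{i\in[N]}A_i$ with
$$v_{m,\eta(m)}<p_{j_m}<v_{m,\eta(m)+1}\qquad(m=1,\dots,n).$$
This is possible because $j_1,\dots,j_n$ are distinct; the remaining coordinate is arbitrary. Then $p_{j_m}$ is different from every $v_{m,t}$, so (5) applies. For all $m\le n$ and $t<\omega$, the formula $\psi_m(\sigma(p);e_{m,t})$ holds iff $\theta_m(\sigma(p);\,\cdot\,)$ has different truth values at the two halves of $e_{m,t}$. This is so iff exactly one of $p_{j_m}>v_{m,t}$ and $p_{j_m}>v_{m,t+1}$ holds, that is, iff $t=\eta(m)$. (The unknown sign $\varepsilon_m$ cancels in the xor.) So $\sigma(p)$ realizes the set of formulas belonging to $\eta$, and $\psi_1,\dots,\psi_n$ with the parameters $e_{m,t}$ form an ict-pattern of depth $n$. By Lemma 3 the proof of Theorem A is complete. $\blacksquare$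

## 8. Linearly independent sets, fewer $E_m$, parameters

The proof gives more than the Corollary asks.

First, no expansion of $(\mathbb{R};+,H)$, with $H$ any infinite $\mathbb{Q}$-linearly independent set, is both distal and strongly dependent: such $H$ satisfies every $(U_N)$. More generally, this holds for any structure defining an infinite free basis $H$ of a free commutative subsemigroup of a definable commutative semigroup, as freeness contains all $(U_N)$.

Second, strong honest definitions are needed only for $E_m$ with $m$ in an infinite set $m_1<m_2<\cdots$. For given $n$ take $N:=m_n+1$ and let $m$ run through $m_1,\dots,m_n$. Steps 1–4 use only $N-m\ge1$, so $|J_{m_i}|\ge m_i+1\ge i+1$, and distinct coordinates $j_i\in J_{m_i}$ can again be chosen one after the other. Row $i$ now carries $\psi_{m_i}$, which does not depend on $n$.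

Third, parameters are harmless. Suppose $G,+,H$ are definable over a finite tuple $d$. View $E_m$ as a formula $E_m(x;y,w)$ with $w$ in place of $d$. Take a strong honest definition for it and apply it to $B_m\times\{d\}$, which has at least two elements. Take $(g_q)$ indiscernible over $d$, so that Lemma 2 holds for formulas with parameter $d$. The rest is unchanged, with $d$ included in the parameters $e_{m,t}$.

## 9. The exact depth in countable languages

Let $\kappa_{\mathrm{ict}}(T)$ be the least infinite $\kappa$ such that $T$ has no ict-pattern of depth $\kappa$.

**Proposition B.** Every distal expansion of $(\mathbb{R};+,<,H)$ in a countable language has $\kappa_{\mathrm{ict}}=\aleph_1$.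

*Proof.* By Theorem A there is a pattern of depth $\aleph_0$, so $\kappa_{\mathrm{ict}}\ge\aleph_1$. Conversely, suppose there is a pattern of depth $\aleph_1$. There are only countably many formulas, so infinitely many rows $i\in I$ use the same formula $\psi(x;y)$. For $Z\subseteq I$ choose $\eta$ with $\eta(i)=0$ if $i\in Z$ and $\eta(i)=1$ if $i\in I\setminus Z$. In a saturated model some $x$ realizes the corresponding set of formulas, and for $i\in I$ this $x$ satisfies $\psi(x;e_{i,0})$ iff $i\in Z$. As $Z$ was arbitrary, $\psi$ has the independence property. But distal theories are NIP by definition, a contradiction. $\square$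

So strong dependence must fail, but in countable languages it never fails worse than for the expansion in fact 2. By facts 1 and 2, neither "distal" nor "strongly dependent" can be dropped from the Corollary.

## 10. Moment curves: unique sums of bounded length

**Proposition C.** For each $d\ge1$ there is a distal, strongly dependent structure with a definable abelian group $G$ and an infinite definable $H\subseteq G$ satisfying $(U_N)$ for all $N\le d$.

*Proof.* Take $(\mathbb{R};+,\cdot,<)$ with $G=\mathbb{R}^d$ and
$$H=\{(t,t^2,\dots,t^d):\ t\in\mathbb{R}\}.$$
The structure is o-minimal, hence distal (Simon, "Distal and non-distal NIP theories") and dp-minimal, hence strongly dependent. For $(U_d)$, suppose $\sum_{i\le d}t_i^r=\sum_{i\le d}s_i^r$ for $r=1,\dots,d$. By Newton's identities the elementary symmetric functions of $(t_i)$ and of $(s_i)$ agree. So $\prod_i(X-t_i)=\prod_i(X-s_i)$, and the multisets of roots agree. For $N<d$, add the same $d-N$ elements of $H$ to both sides of an equality of two sums of length $N$. Then $(U_d)$ shows that the two enlarged multisets agree, and removing the common added elements shows that the original ones agree.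 $\square$

So Theorem A cannot be weakened to assume $(U_N)$ only for $N\le d$ with a fixed $d$. One can see where the proof of Section 7 stops for these structures when $d\ge2$. For a given $n$ it uses $(U_{n+1})$ in Step 1, and shorter unique sums in Lemma 1. With $(U_N)$ for $N\le d$ it can therefore be run for $n=d-1$ and yields an ict-pattern of depth $d-1$. For larger $n$ the proof that $E_m(a;b)$ fails is no longer available.
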